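\title{The sharp $L\log^2L$ weak-type inequality for two-parameter noncommutative martingales}


\begin{abstract}
Let $(f_{n,m})$ be the two-parameter martingale generated by a positive operator $f$ in a tensor product or a free product of two filtered tracial von Neumann algebras. We prove that for every $\lambda>0$ there is a projection $q$ with $qf_{n,m}q\le\lambda q$ for all $n,m$ and $\tau(\mathbf 1-q)\le C\,\tau(\Phi(f/\lambda))$, where $\Phi(s)=s(1+\log_+s)^2$ and $C=4300$. This confirms a conjecture from a paper of Conde-Alonso, Gonz\'alez-P\'erez and Parcet. The inequality holds in a localized form and for any two filtrations of a semifinite algebra, and it extends to $d$ parameters with the power $2(d-1)$. We also determine all nondecreasing functions $\Phi$ for which the inequality holds; in particular, the power $2$ cannot be lowered, either for tensor products or for free products.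
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $(x_i)_{i\in I}$ be a countable family of nonnegative functions on a measure space. A weak-type maximal inequality bounds the measure of the set $\{\sup_ix_i>\lambda\}$. The complement of this set is the largest set on which $x_i\le\lambda$ for every $i$, so the inequality says that, after a set of small measure is discarded, all the $x_i$ are bounded by $\lambda$. In this form it makes sense for operators, for which no pointwise supremum is available. Let $\mathcal M$ be a von Neumann algebra with unit $\mathbf 1$ and a normal faithful semifinite trace $\tau$. We say that a projection $q\in\mathcal M$ \emph{controls} a family $(x_i)$ of positive operators \emph{at level} $\lambda$ if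
\[
q\,x_i\,q\le\lambda q\qquad\text{for all }i .
\]
The number $\tau(\mathbf 1-q)$ plays the role of the measure of the discarded set.

A \emph{filtration} of $(\mathcal M,\tau)$ is an increasing sequence $(\mathcal M_n)_{n\ge1}$ of von Neumann subalgebras, with the same unit, on each of which $\tau$ is semifinite; we identify it with the sequence $(E_n)$ of trace-preserving conditional expectations $E_n:\mathcal M\to\mathcal M_n$. It is \emph{dense} if $\bigcup_n\mathcal M_n$ is weak-$*$ dense in $\mathcal M$. A \emph{$d$-parameter tensor system} consists of $d$ tracial algebras $(\mathcal M^{[i]},\tau^{[i]})$, each with a dense filtration $(\mathbf E^{[i]}_n)$, and of $\mathcal M=\mathcal M^{[1]}\bar\otimes\cdots\bar\otimes\mathcal M^{[d]}$ with the tensor product trace. A \emph{$d$-parameter free system} is defined in the same way with normalized traces $\tau^{[i]}$ and $\mathcal M=\mathcal M^{[1]}*\cdots*\mathcal M^{[d]}$ with the free product trace. For $f\in L_1(\mathcal M,\tau)$ put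
\[
f_{n_1,\dots,n_d}=\mathbf E^{[1]}_{n_1}\otimes\cdots\otimes\mathbf E^{[d]}_{n_d}(f),\qquad\text{respectively}\qquad f_{n_1,\dots,n_d}=\mathbf E^{[1]}_{n_1}*\cdots*\mathbf E^{[d]}_{n_d}(f);
\]
these notions are recalled in Section~\ref{sec:background}. Logarithms are natural, $\log_+s=\max(\log s,0)$, and
\[
\Phi_r(s)=s(1+\log_+s)^r\qquad(s\ge0,\ r\ge0).
\]
The Orlicz space $L\log^2L(\mathcal M)$ consists of the $\tau$-measurable $f$ with $\tau(\Phi_2(|f|/c))<\infty$ for some $c>0$. The following problem was posed in \cite{CGP}.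

\medskip
\noindent\textbf{Conjecture.} \emph{There is an absolute constant $C$ such that for every two-parameter tensor or free system, every $0\le f\in L\log^2L(\mathcal M)$ and every $\lambda>0$ there is a projection $q\in\mathcal M$ that controls $(f_{n,m})_{n,m\ge1}$ at level $\lambda$ and satisfies $\tau(\mathbf 1-q)\le C\,\tau(\Phi_2(f/\lambda))$.}
\medskip

Which power of the logarithm should one expect? With one parameter none is needed: Cuculescu's construction (Lemma~\ref{lem:cuc}) gives $\tau(\mathbf 1-q)\le\tau(f)/\lambda$ in every algebra. With two parameters and commutative $\mathcal M$, the function $\Phi_1$ suffices (Remark~\ref{rem:comm}) and growth of order $s\log s$ is needed (Example~\ref{ex:dyadic}). One could therefore guess that $\Phi_1$ works in general and that the power $2$ is not the true one. Our results show that the conjecture holds and that the second logarithm is real.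

\begin{theorem}\label{thm:A}
Let $(E^{(1)}_n)$ and $(E^{(2)}_m)$ be any two filtrations of $(\mathcal M,\tau)$; no commutation is assumed. For each $\delta\in(0,1)$ there is a constant $C_\delta$, depending only on $\delta$, such that for all $0\le f\in L_1(\mathcal M,\tau)$ and $\lambda>0$ there is a projection $q$ with $q\,E^{(1)}_nE^{(2)}_m(f)\,q\le\lambda q$ for all $n,m$ and
\[
\tau(\mathbf 1-q)\le C_\delta\,\tau\Big(\Phi_2\big(\tfrac f\lambda\big)\,\mathbf 1_{((1-\delta)\lambda,\infty)}(f)\Big).
\]
For $\delta=\frac12$ one may take $C_\delta=4300$.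
\end{theorem}

In a tensor or free system $f_{n,m}=E^{(1)}_nE^{(2)}_m(f)$ for two suitable filtrations of $\mathcal M$ (Lemma~\ref{lem:reduction}), and $L\log^2L\subset L_1$ because $\Phi_2(s)\ge s$. Hence Theorem~\ref{thm:A} proves the conjecture with $C=4300$, and it shows that only the part of $f$ above $(1-\delta)\lambda$ has to be paid for.

\begin{theorem}\label{thm:B}
Let $d\ge2$ and let $(E^{(1)}_n),\dots,(E^{(d)}_n)$ be any filtrations of $(\mathcal M,\tau)$. For each $\delta\in(0,1)$ there is a constant $C_{\delta,d}$, depending only on $\delta$ and $d$, such that for all $0\le f\in L_1(\mathcal M,\tau)$ and $\lambda>0$ there is a projection $q$ with $q\,E^{(1)}_{n_1}\cdots E^{(d)}_{n_d}(f)\,q\le\lambda q$ for all $n_1,\dots,n_d$ and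
\[
\tau(\mathbf 1-q)\le C_{\delta,d}\,\tau\Big(\Phi_{2(d-1)}\big(\tfrac f\lambda\big)\,\mathbf 1_{((1-\delta)\lambda,\infty)}(f)\Big).
\]
In particular this holds for $f_{n_1,\dots,n_d}$ in $d$-parameter tensor and free systems.
\end{theorem}

For $\Phi:[0,\infty)\to[0,\infty)$ nondecreasing with $\Phi(0)=0$, let $W_\otimes(\Phi;d)$, respectively $W_*(\Phi;d)$, be the statement: there is a constant $C$ such that for every $d$-parameter tensor, respectively free, system, every $0\le f\in L_1(\mathcal M,\tau)$ and every $\lambda>0$ there is a projection $q$ that controls $(f_{n_1,\dots,n_d})$ at level $\lambda$ and satisfies $\tau(\mathbf 1-q)\le C\,\tau(\Phi(f/\lambda))$.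

\begin{theorem}\label{thm:C}
Let $\Phi:[0,\infty)\to[0,\infty)$ be nondecreasing with $\Phi(0)=0$, and consider the condition
\begin{equation}\label{eq:cond}
\lim_{s\to1^-}\Phi(s)>0\qquad\text{and}\qquad\liminf_{s\to\infty}\frac{\Phi(s)}{s\,(\log s)^{2(d-1)}}>0 .
\end{equation}
\begin{enumerate}
\item[(a)] For every $d\ge2$, $W_\otimes(\Phi;d)$ holds if and only if \eqref{eq:cond} holds.
\item[(b)] $W_*(\Phi;2)$ holds if and only if \eqref{eq:cond} holds with $d=2$.
\end{enumerate}
Thus $W_\otimes(\Phi;2)\iff W_*(\Phi;2)$, and the power $2$ in the conjecture cannot be lowered in either case.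
\end{theorem}

The last assertion follows because $\Phi_r$ violates the growth condition for $r<2$. The first condition in \eqref{eq:cond} shows that $\delta=0$ is not allowed in Theorem~\ref{thm:A}. For free products of $d\ge3$ factors we prove only the upper bound, Theorem~\ref{thm:B}.

The proofs turn on one quantity: the smallest trace of an operator that dominates $E_m(g)$ for all $m$, where $0\le g\le2^K$. Section~\ref{sec:model} computes it in two models and finds order $K$ for functions and at least order $K^2$ for matrices. Section~\ref{sec:upper} shows that $K^2$ always suffices and deduces Theorems~\ref{thm:A} and~\ref{thm:B}. Section~\ref{sec:lower} turns the matrix model into the examples behind Theorem~\ref{thm:C}.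

\section{Background and reduction to filtrations of one algebra}\label{sec:background}

\subsection{Traces and conditional expectations}
Let $\mathcal M$ act on a Hilbert space. A closed, densely defined operator $x$ affiliated with $\mathcal M$ is \emph{$\tau$-measurable} if $\tau(\mathbf 1_{(s,\infty)}(|x|))<\infty$ for some $s$; here $\mathbf 1_B(y)$ is the spectral projection of a self-adjoint $y$ for the Borel set $B$. These operators form a $*$-algebra, $x\le y$ means that $y-x$ is positive, and $x\le y$ implies $z^*xz\le z^*yz$. For $x\ge0$ and Borel $\varphi\ge0$ we have $\tau(\varphi(x))=\int\varphi\,d\mu_x$ with $\mu_x(B)=\tau(\mathbf 1_B(x))$. The space $L_p=L_p(\mathcal M,\tau)$ has the norm $\|x\|_p=\tau(|x|^p)^{1/p}$. For $x\in\mathcal M$ and $y\in L_1$ one has $\tau(xy)=\tau(yx)$ and $|\tau(xy)|\le\|x\|_\infty\|y\|_1$, and $\tau(xy)\ge0$ if $x,y\ge0$; moreover $\|xy\|_1\le\|x\|_2\|y\|_2$ for $x,y\in L_2$. We use four further facts.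
\begin{enumerate}
\item[(F1)] \emph{Chebyshev:} $s\,\tau(\mathbf 1_{(s,\infty)}(x))\le\tau(x)$ for $x\ge0$, $s>0$.
\item[(F2)] \emph{Union bound:} $\tau(\mathbf 1-\bigwedge_{i\le n}q_i)\le\sum_{i\le n}\tau(\mathbf 1-q_i)$ for projections $q_i$. It follows from the equivalence of $p\vee p'-p'$ and $p-p\wedge p'$, which gives $\tau(p\vee p')\le\tau(p)+\tau(p')$.
\item[(F3)] If $z\in\mathcal M$ and $\varphi\ge0$ is Borel with $\varphi(0)=0$, then $\tau(\varphi(zz^*))=\tau(\varphi(z^*z))$. Indeed, if $z=v|z|$ is the polar decomposition, then $\varphi(zz^*)=v\varphi(z^*z)v^*$ and $v^*v\,\varphi(z^*z)=\varphi(z^*z)$.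
\item[(F4)] If $0\le y_J,y\in L_1$, $\|y_J-y\|_1\to0$ and $y_J\le\mathbf 1$ for all $J$, then $y\le\mathbf 1$. Indeed, for $t>1$ the projection $e=\mathbf 1_{(t,\infty)}(y)$ has finite trace by (F1), and $t\,\tau(e)\le\tau(ey)=\lim_J\tau(ey_Je)\le\tau(e)$, so $e=0$.
\end{enumerate}

If $\mathcal N\subset\mathcal M$ is a von Neumann subalgebra on which $\tau$ is semifinite, there is a unique normal, positive, unital, $\mathcal N$-bimodular and trace-preserving map $E:\mathcal M\to\mathcal N$, the conditional expectation. It extends from $L_1\cap\mathcal M$, which is dense in $L_1$, to a positive contraction of $L_1$ onto $L_1(\mathcal N)$, and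
\begin{equation}\label{eq:dual}
\tau(xE(g))=\tau(xg)\qquad(x\in\mathcal N,\ g\in L_1).
\end{equation}
If $\tau$ is finite and $w\in\mathcal M$, then $E(w)$ is the only element of $\mathcal N$ such that $\tau(y^*(w-E(w)))=0$ for all $y$ in a weak-$*$ dense subspace of $\mathcal N$.

\subsection{Tensor and free products}
Let $\mathcal N_i\subset\mathcal M^{[i]}$ be subalgebras with expectations $\mathbf E_i$. In the tensor case, $\mathbf E_1\otimes\cdots\otimes\mathbf E_d$ is the normal map with $x_1\otimes\cdots\otimes x_d\mapsto\mathbf E_1(x_1)\otimes\cdots\otimes\mathbf E_d(x_d)$; it is the trace-preserving conditional expectation onto $\mathcal N_1\bar\otimes\cdots\bar\otimes\mathcal N_d$, on which $\tau$ is semifinite.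

The free product $(\mathcal M,\tau)$ of algebras $\mathcal M^{[i]}$ with normalized traces is generated by unital copies of the $\mathcal M^{[i]}$, and $\tau$ is a normal faithful tracial state that extends each $\tau^{[i]}$ and vanishes on every \emph{reduced word}, that is, on every product $x_1\cdots x_k$ with $k\ge1$, $x_j\in\mathcal M^{[i_j]}$, $\tau(x_j)=0$ and $i_j\ne i_{j+1}$. Writing $x=\tau(x)\mathbf 1+x^\circ$ letter by letter shows that $\mathbf 1$ and the reduced words span the $*$-algebra generated by the $\mathcal M^{[i]}$. The map $\mathbf E_1*\cdots*\mathbf E_d$ is the normal unital map given on reduced words by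
\begin{equation}\label{eq:words}
x_1\cdots x_k\longmapsto\mathbf E_{i_1}(x_1)\cdots\mathbf E_{i_k}(x_k).
\end{equation}
The image is again a reduced word, since the $\mathbf E_i$ preserve the trace. This map is the conditional expectation $E$ onto the algebra $\mathcal N$ generated by $\mathcal N_1,\dots,\mathcal N_d$. To see this, note first that for reduced words $y=y_1\cdots y_l$ and $z=z_1\cdots z_k$,
\begin{equation}\label{eq:orth}
\tau(y^*z)=\textstyle\prod_j\tau(y_j^*z_j)\ \text{ if $l=k$ and $y_j,z_j$ come from the same factor for all $j$,}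
\end{equation}
and $\tau(y^*z)=0$ otherwise. Indeed, if $y_1,z_1$ come from different factors, $y^*z$ is reduced; if they come from the same factor, write $y_1^*z_1=\tau(y_1^*z_1)\mathbf 1+(y_1^*z_1)^\circ$, where the second term contributes a reduced word and the first leaves the same expression with shorter words. Now expand $x_j=\mathbf E_{i_j}(x_j)+x_j'$ in a reduced word $x_1\cdots x_k$. Every term other than the right side of \eqref{eq:words} is a reduced word with a letter $x_j'$ orthogonal to $\mathcal N_{i_j}$, so by \eqref{eq:orth} it is orthogonal to $\mathbf 1$ and to all reduced words with letters in the $\mathcal N_i$. These span a weak-$*$ dense subspace of $\mathcal N$, so $E$ is given by \eqref{eq:words}.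

\begin{lemma}\label{lem:reduction}
In a $d$-parameter tensor or free system, let $\mathcal M^{(i)}_n\subset\mathcal M$ be generated by $\mathcal M^{[i]}_n$ and the $\mathcal M^{[j]}$, $j\ne i$. Then $(\mathcal M^{(i)}_n)_n$ is a filtration of $\mathcal M$, and its expectations satisfy $f_{n_1,\dots,n_d}=E^{(1)}_{n_1}\cdots E^{(d)}_{n_d}(f)$ for all $f\in L_1$.
\end{lemma}

\begin{proof}
By the above, $E^{(i)}_n$ is the tensor or free product of $\mathbf E^{[i]}_n$ with identity maps. It applies $\mathbf E^{[i]}_n$ to the $i$-th leg of an elementary tensor, respectively to the letters of a reduced word that come from $\mathcal M^{[i]}$, and leaves the rest unchanged. So both sides of the identity agree on elementary tensors, respectively on $\mathbf 1$ and on reduced words. Both are normal, hence they agree on $\mathcal M$; both are $L_1$-contractions, hence they agree on $L_1$.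
\end{proof}

\section{Majorants: one logarithm for functions, two for matrices}\label{sec:model}

Suppose first that $\mathcal M$ is commutative and put $f^*=\sup_mE^{(2)}_m(f)$. Since $E^{(1)}_n$ is positive, $E^{(1)}_nE^{(2)}_m(f)\le E^{(1)}_n(f^*)$ for all $n,m$, and the one-parameter inequality bounds the measure of $\{\sup_nE^{(1)}_n(f^*)>\lambda\}$ by $\tau(f^*)/\lambda$. The only property of $f^*$ used here is that it is a \emph{majorant}: a single positive $A$ with $E^{(2)}_m(f)\le A$ for all $m$. This notion survives in the noncommutative setting, and it cannot be replaced by a controlling projection: from $qE^{(2)}_m(f)q\le\lambda q$ one cannot pass to $qE^{(1)}_nE^{(2)}_m(f)q$, because $q$ need not belong to $\mathcal M^{(1)}_n$ and so cannot be pulled out of $E^{(1)}_n$. The question becomes how small the trace of a majorant can be.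

\begin{example}[functions]\label{ex:dyadic}
On $[0,1)$ let $E_m$ be the average over dyadic intervals of length $2^{-m}$, $m\ge1$, and let $g=2^K\mathbf 1_{[0,2^{-K})}$ with $K\ge2$, so that $\tau(g)=1$. For $m\le K$ we have $E_m(g)=2^m\mathbf 1_{[0,2^{-m})}$. Hence $g^*=2^m$ on $[2^{-m-1},2^{-m})$ for $1\le m<K$, $g^*=2^K$ on $[0,2^{-K})$ and $g^*=0$ on $[\frac12,1)$, and $\tau(g^*)=(K+1)/2$. Each dyadic level contributes a comparable amount, and the number of levels is the logarithm.

This logarithm appears in the two-parameter inequality. Let $f=g\otimes g$ on $[0,1)^2$ and $\lambda=2^{K-1}$. Then $f_{n,m}=2^K>\lambda$ on each of the $K-1$ disjoint rectangles $[2^{-n-1},2^{-n})\times[2^{-m-1},2^{-m})$ with $n+m=K$, $n,m\ge1$, each of measure $2^{-K-2}$. On the other hand $f/\lambda$ equals $u=2^{K+1}$ on a set of measure $4^{-K}$ and vanishes elsewhere. An inequality $\tau(\mathbf 1-q)\le C\tau(\Phi(f/\lambda))$ therefore forces $C\Phi(u)\ge(K-1)u/8$, which is of order $u\log u$.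
\end{example}

The matrix analogue of $g$ is a large multiple of a rank-one projection, observed through growing corners. Let $\mathbb M_N$ be the algebra of $N\times N$ matrices with matrix units $e_{ij}$, usual trace $\mathrm{tr}$ and normalized trace $\tau=\mathrm{tr}/N$, and let $P_n=\sum_{i\le n}e_{ii}$. The \emph{corner filtration} consists of the algebras
\[
P_n\mathbb M_NP_n+\mathbb C(\mathbf 1-P_n)\quad(n\le N),\qquad\mathbb M_N\quad(n\ge N).
\]
It is increasing, because $\mathbf 1-P_n=e_{n+1,n+1}+(\mathbf 1-P_{n+1})$, and dense. For $n<N$ its expectations are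
\begin{equation}\label{eq:corner}
\mathbf E_n(x)=P_nxP_n+\frac{\mathrm{tr}((\mathbf 1-P_n)x)}{N-n}\,(\mathbf 1-P_n),
\end{equation}
since $x$ minus the right side has zero upper left corner and a lower right block of trace zero. Let $J=\sum_{i,j}e_{ij}$ be the all-ones matrix; it is $N$ times a rank-one projection, so $\|J\|_\infty=N$ and $\tau(J)=1$. With $w_n=(1,\dots,1,0,\dots,0)^{\mathrm t}$ ($n$ ones) and $J_n=P_nJP_n=w_nw_n^*$, formula \eqref{eq:corner} gives
\begin{equation}\label{eq:EJ}
\mathbf E_n(J)=J_n+(\mathbf 1-P_n)\ge J_n\qquad(n\le N).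
\end{equation}
Let $T=T_N$ be the matrix with columns $w_1,\dots,w_N$, so that $\sum_{n\le N}J_n=TT^*$. All lower bounds in this paper come from the spectrum of $TT^*$.

\begin{lemma}\label{lem:eig}
The eigenvalues $\mu_1>\dots>\mu_N$ of $TT^*$ satisfy $\mu_k\ge N^2/(\pi k)^2$.
\end{lemma}

\begin{proof}
Let $S=\sum_{i<N}e_{i,i+1}$. Then $T=\sum_{j\ge0}S^j=(I-S)^{-1}$. Since $SS^*=I-e_{NN}$, the matrix $H=(I-S)(I-S^*)$ is tridiagonal with off-diagonal entries $-1$ and diagonal $(2,\dots,2,1)$. Let $v_i=\sin(i\theta)$, so $v_0=0$ and $2v_i-v_{i-1}-v_{i+1}=4\sin^2(\theta/2)\,v_i$ for all $i$. For $i<N$ the left side is $(Hv)_i$. For $i=N$ it equals $(Hv)_N=v_N-v_{N-1}$ if and only if $v_{N+1}=v_N$, and $v_{N+1}-v_N=2\sin(\theta/2)\cos((N+\frac12)\theta)$ vanishes for $\theta_k=\frac{(2k-1)\pi}{2N+1}$. For $1\le k\le N$ these angles lie in $(0,\pi)$, so $v_1\ne0$, and we obtain $N$ distinct eigenvalues $4\sin^2(\theta_k/2)$ of $H$, increasing in $k$. Now $H^{-1}=T^*T$ has the same eigenvalues as $TT^*$. Hence $\mu_k=(2\sin(\theta_k/2))^{-2}\ge\theta_k^{-2}$,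 and $\theta_k\le\pi k/N$.
\end{proof}

\begin{example}[matrices]\label{ex:matrix}
If $B\in\mathbb M_N$ satisfies $B\ge\mathbf E_n(J)$ for all $n$, then $\tau(B)\ge(\log N)^2/\pi^2$. Indeed, $B\ge\mathbf E_1(J)=\mathbf 1$ is invertible, and $B\ge w_nw_n^*$ gives $\|B^{-1/2}w_n\|\le1$. Summing the squares over the columns of $T$, we get $\mathrm{tr}|B^{-1/2}T|^2\le N$. By Lemma~\ref{lem:eig} and the Cauchy--Schwarz inequality applied to $T=B^{1/2}\cdot B^{-1/2}T$,
\[
\frac N\pi\log N\le\frac N\pi\sum_{k\le N}\frac1k\le\sum_{k\le N}\mu_k^{1/2}=\mathrm{tr}\,|T|\le(\mathrm{tr}B)^{1/2}N^{1/2}.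
\]
For $N=2^K$, the operator $J$ has the same distribution as the function $g$ of Example~\ref{ex:dyadic}, but its majorants have trace of order at least $K^2$ instead of $K$.
\end{example}

\section{The upper bounds}\label{sec:upper}

\subsection{One parameter}
The commutative stopping-time argument removes, at step $n$, the part of the remaining set on which $E_n(g)>s$. The noncommutative version compresses to what remains and then takes a spectral projection.

\begin{lemma}[Cuculescu]\label{lem:cuc}
Let $(E_n)$ be a filtration, $0\le g\in L_1$ and $s>0$. There is a projection $q$ with $qE_n(g)q\le sq$ for all $n$ and $\tau(\mathbf 1-q)\le\tau(g)/s$.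
\end{lemma}

\begin{proof}
Let $g_n=E_n(g)$ and $q_0=\mathbf 1$, and define recursively $y_n=q_{n-1}g_nq_{n-1}$ and $q_n=q_{n-1}\mathbf 1_{[0,s]}(y_n)$. Since $q_{n-1}$ commutes with $y_n$, it commutes with its spectral projections, so $q_n$ is a projection, $q_n\le q_{n-1}$, and $q_n$ commutes with $y_n$. Since the filtration is increasing, induction gives $y_n\in L_1(\mathcal M_n)$ and $q_n\in\mathcal M_n$. We have $q_ng_nq_n=q_ny_nq_n\le sq_n$. The projection $r_n=q_{n-1}-q_n=q_{n-1}\mathbf 1_{(s,\infty)}(y_n)\in\mathcal M_n$ satisfies $r_ng_nr_n=r_ny_nr_n\ge sr_n$, so \eqref{eq:dual} gives $s\,\tau(r_n)\le\tau(r_ng_n)=\tau(r_ng)$. Put $q=\bigwedge_nq_n$. Then $\mathbf 1-q=\sum_nr_n$, hence $s\,\tau(\mathbf 1-q)\le\tau((\mathbf 1-q)g)\le\tau(g)$, and $qg_nq=q\,q_ng_nq_n\,q\le sq$.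
\end{proof}

\subsection{From projections to a majorant}
For functions one recovers $g^*$, up to a factor $2$, from its level sets as $\sum_j2^jp_j$, where $p_j$ is the indicator of $\{2^{j-1}<g^*\le2^j\}$. Lemma~\ref{lem:cuc} at the levels $s=2^j$ will produce orthogonal projections $p_j$ with $p_jE_m(g)p_j\le2^jp_j$ and $\tau(p_j)\le4\cdot2^{-j}\tau(g)$. Two difficulties arise.

First, bounds on the diagonal blocks $p_jxp_j$ do not bound $x$ by their sum. With two levels $1$ and $t$, take
\[
x=\begin{pmatrix}1&\sqrt t\\ \sqrt t&t\end{pmatrix},\qquad p_1=e_{11},\quad p_2=e_{22}.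
\]
Then $p_1xp_1=p_1$ and $p_2xp_2=tp_2$, but conjugation by $\mathrm{diag}(1,t^{-1/2})$ turns $x\le c\,(p_1+tp_2)$ into $J\le c\,\mathbf 1$, which holds only for $c\ge2$. With $n$ levels the same example requires $c\ge n$, and this is the worst case: if $0\le x\in\mathcal M$ and $r_1,\dots,r_n$ are orthogonal projections with sum $r$, then $\|\sum_ix^{1/2}r_i\xi\|^2\le n\sum_i\|x^{1/2}r_i\xi\|^2$ for every vector $\xi$, that is,
\begin{equation}\label{eq:CS}
rxr\le n\sum_{i=1}^nr_ixr_i .
\end{equation}
So the number of levels enters twice: once as the number of terms, each of trace about $\tau(g)$, and once as the factor in \eqref{eq:CS}.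

Second, the number of levels must be finite. A bound $g\le2^K$ cuts them off from above. From below they cannot be cut off for free: for $g=\mathbf 1_{[0,2^{-M})}$ in the setting of Example~\ref{ex:dyadic} we have $g\le1$ but $\tau(g^*)=\frac{M+1}2\,\tau(g)$. We therefore stop at level $2^{-K}$ and pay with a small multiple of $\mathbf 1$.

\begin{lemma}[truncated majorant]\label{lem:maj}
Let $(E_m)$ be a filtration, $K\ge1$ an integer and $g\in L_1\cap\mathcal M$ with $0\le g\le2^K\mathbf 1$. There is $0\le A\in L_1\cap\mathcal M$ with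
\[
E_m(g)\le2^{1-K}\mathbf 1+A\ \text{ for all }m,\qquad\tau(A)\le32K^2\tau(g),\qquad\|A\|_\infty\le2^{4K}.
\]
\end{lemma}

\begin{proof}
For $-K\le j\le K-1$ let $q_j$ be the projection of Lemma~\ref{lem:cuc} at level $s=2^j$, and let $q_K=\mathbf 1$, which controls $(E_m(g))$ at level $2^K$ because $E_m$ is positive and unital. The $q_j$ need not be nested, so we pass to $Q_j=\bigwedge_{i=j}^Kq_i$. These increase in $j$, $Q_K=\mathbf 1$, $Q_j\le q_j$, and by (F2)
\[
\tau(\mathbf 1-Q_j)\le\sum_{i\ge j}2^{-i}\tau(g)=2\cdot2^{-j}\tau(g).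
\]
Put $p_{-K}=Q_{-K}$ and $p_j=Q_j-Q_{j-1}$ for $-K<j\le K$. These are orthogonal projections with sum $\mathbf 1$. Since $p_j\le q_j$, we have $p_jE_m(g)p_j\le2^jp_j$, and for $j>-K$ we have $\tau(p_j)\le\tau(\mathbf 1-Q_{j-1})\le4\cdot2^{-j}\tau(g)$.

The projection $p_{-K}$ may have infinite trace, and its contribution has to stay small in norm, so we separate it first. Apply \eqref{eq:CS} to $x=E_m(g)$ and the pair $p_{-K}$, $\mathbf 1-p_{-K}$, and then to the $2K$ projections $p_j$, $j>-K$, whose sum is $\mathbf 1-p_{-K}$: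
\[
E_m(g)\le2\,p_{-K}E_m(g)p_{-K}+4K\!\!\sum_{j=-K+1}^Kp_jE_m(g)p_j\le2^{1-K}\mathbf 1+A,\qquad A=4K\!\!\sum_{j=-K+1}^K2^jp_j .
\]
Then $\tau(A)\le4K\cdot2K\cdot4\,\tau(g)=32K^2\tau(g)$ and $\|A\|_\infty\le4K\cdot2^K\le2^{4K}$, as $4K\le8^K$.
\end{proof}

The order $K^2$ cannot be improved: for $g=J\in\mathbb M_N$ with $N=2^K$, Example~\ref{ex:matrix} applied to $B=2^{1-K}\mathbf 1+A$ gives $\tau(A)\ge(\log2/\pi)^2K^2-1$. The norm bound on $A$ is needed only to iterate the lemma when $d\ge3$.

\subsection{Summing over the layers of $f$}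
Applying Lemma~\ref{lem:maj} once to a bounded $f\le2^K\mathbf 1$ would charge the price $K^2$ to all of the mass of $f$. We split $f$ into spectral layers $f_k$ at height about $2^k$, so that the mass at height $2^k$ pays about $k^2$. The multiples of $\mathbf 1$ then form a geometric series, and a shift $K=k+L$ makes its sum as small as needed. We state the argument so that it serves all numbers of parameters.

\begin{proposition}\label{prop:layers}
Let $(E_n)$ be a filtration and $\mathcal T$ a family of maps, each a composition of trace-preserving conditional expectations of $\mathcal M$. Let $a,b,r>0$ be such that for every integer $K\ge1$ and every $g\in L_1\cap\mathcal M$ with $0\le g\le2^K\mathbf 1$ there is $0\le A\in L_1\cap\mathcal M$ with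
\begin{equation}\label{eq:hyp}
U(g)\le a2^{-K}\mathbf 1+A\ \text{ for all }U\in\mathcal T,\qquad\tau(A)\le bK^r\tau(g).
\end{equation}
Let $\delta\in(0,1)$ and let $L$ be the least positive integer with $2^L\ge2a/\delta$. Then for all $0\le f\in L_1$ and $\lambda>0$ there is a projection $q$ with $qE_nU(f)q\le\lambda q$ for all $n$ and all $U\in\mathcal T$, and
\[
\tau(\mathbf 1-q)\le\frac{2b}\delta\Big(\frac{1+L}{\log2}\Big)^r\,\tau\Big(\Phi_r\big(\tfrac f\lambda\big)\,\mathbf 1_{((1-\delta)\lambda,\infty)}(f)\Big).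
\]
\end{proposition}

\begin{proof}
Replacing $f$ by $f/\lambda$, we assume $\lambda=1$. Let $\Theta=\tau(\Phi_r(f)\mathbf 1_{(1-\delta,\infty)}(f))$. If $\Theta=\infty$ take $q=0$, so assume $\Theta<\infty$. Let $I_1=(1-\delta,2]$ and $I_k=(2^{k-1},2^k]$ for $k\ge2$, and put
\[
f_0=f\mathbf 1_{[0,1-\delta]}(f),\qquad f_k=f\mathbf 1_{I_k}(f),\qquad f^{(J)}=f_0+f_1+\dots+f_J .
\]
All $f_k$ lie in $L_1\cap\mathcal M$, and $\|f-f^{(J)}\|_1=\int_{(2^J,\infty)}s\,d\mu_f(s)\to0$.

For $k\ge1$ we have $f_k\le2^k\mathbf 1\le2^{k+L}\mathbf 1$, so \eqref{eq:hyp} with $K=k+L\le(1+L)k$ gives $A_k\ge0$ with $U(f_k)\le a2^{-k-L}\mathbf 1+A_k$ for all $U\in\mathcal T$ and $\tau(A_k)\le b(1+L)^rk^r\tau(f_k)$. For $s\in I_k$ we have $k\log2\le1+\log_+s$: for $k=1$ because $\log2<1$, and for $k\ge2$ because $1+\log s\ge1+(k-1)\log2\ge k\log2$. Therefore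
\[
\sum_{k\ge1}k^r\tau(f_k)=\sum_{k\ge1}\int_{I_k}k^rs\,d\mu_f(s)\le\frac\Theta{(\log2)^r},
\]
so $A=\sum_{k\ge1}A_k$ converges in $L_1$ and $\tau(A)\le b\,((1+L)/\log2)^r\,\Theta$.

Each $U$ is positive and unital, so $U(f_0)\le(1-\delta)\mathbf 1$; this part of $f$ costs nothing. Since $\sum_{k\ge1}a2^{-k-L}=a2^{-L}\le\delta/2$, we get $U(f^{(J)})\le(1-\frac\delta2)\mathbf 1+\sum_{k\le J}A_k$, an inequality in $\mathcal M$. Applying $E_n$ and using $\sum_{k\le J}A_k\le A$ in $L_1$,
\[
E_nU(f^{(J)})\le(1-\tfrac\delta2)\mathbf 1+E_n(A)\qquad\text{for all }n,\ U,\ J .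
\]
Lemma~\ref{lem:cuc} with $g=A$ and $s=\delta/2$ gives $q$ with $qE_n(A)q\le\frac\delta2q$ for all $n$ and $\tau(\mathbf 1-q)\le\frac2\delta\tau(A)$, which is the required bound. Moreover $qE_nU(f^{(J)})q\le q\le\mathbf 1$. As $E_nU$ is an $L_1$-contraction, (F4) gives $qE_nU(f)q\le\mathbf 1$, and compressing by $q$ gives $qE_nU(f)q\le q$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Apply Proposition~\ref{prop:layers} to $E_n=E^{(1)}_n$ and $\mathcal T=\{E^{(2)}_m\}_{m\ge1}$. By Lemma~\ref{lem:maj}, \eqref{eq:hyp} holds with $a=2$, $b=32$, $r=2$. Thus $C_\delta=64(1+L)^2/(\delta(\log2)^2)$ with $L$ minimal such that $2^L\ge4/\delta$. For $\delta=\frac12$ we have $L=3$ and $C_\delta=2048/(\log2)^2<4300$.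
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
Take $E_n=E^{(1)}_n$ and $\mathcal T=\{E^{(2)}_{n_2}\cdots E^{(d)}_{n_d}\}$; we verify \eqref{eq:hyp}. Let $0\le g\le2^K\mathbf 1$ and $A^{(0)}=g$. For $i=0,\dots,d-2$, given $0\le A^{(i)}\in L_1\cap\mathcal M$ with $\|A^{(i)}\|_\infty\le2^{4^iK}$, Lemma~\ref{lem:maj} for the filtration $(E^{(d-i)}_m)$, with $4^iK$ in place of $K$, gives $A^{(i+1)}$ with $\|A^{(i+1)}\|_\infty\le2^{4^{i+1}K}$,
\[
E^{(d-i)}_m(A^{(i)})\le2^{1-4^iK}\mathbf 1+A^{(i+1)}\ \text{ for all }m,\qquad\tau(A^{(i+1)})\le32\cdot16^iK^2\,\tau(A^{(i)}).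
\]
Apply $E^{(d)}_{n_d},E^{(d-1)}_{n_{d-1}},\dots,E^{(2)}_{n_2}$ in this order. Each is positive and unital, so the multiples of $\mathbf 1$ add up, and $4^iK\ge K+i$ gives
\[
E^{(2)}_{n_2}\cdots E^{(d)}_{n_d}(g)\le\sum_{i\ge0}2^{1-K-i}\mathbf 1+A^{(d-1)}=4\cdot2^{-K}\mathbf 1+A^{(d-1)} .
\]
So \eqref{eq:hyp} holds with $a=4$, $b=\prod_{i=0}^{d-2}32\cdot16^i$ and $r=2(d-1)$, and Proposition~\ref{prop:layers} applies. The last assertion follows from Lemma~\ref{lem:reduction}.
\end{proof}

\begin{remark}\label{rem:comm}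
The product structure enters only through Lemma~\ref{lem:reduction}, density of the filtrations is not used, and their monotonicity is used only in Lemma~\ref{lem:cuc}. Noncommutativity costs something only in \eqref{eq:CS}. If $\mathcal M$ is commutative, then $E_m(g)=\sum_jp_jE_m(g)p_j\le2^{-K}\mathbf 1+\sum_{j>-K}2^jp_j$ in the proof of Lemma~\ref{lem:maj}, so \eqref{eq:hyp} holds with $a=1$, $b=8$, $r=1$, and Theorem~\ref{thm:A} holds with $\Phi_1$ in place of $\Phi_2$.
\end{remark}

\section{The classification of admissible $\Phi$}\label{sec:lower}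

We prove Theorem~\ref{thm:C} in four parts: sufficiency of \eqref{eq:cond}, necessity of its first condition, and necessity of the growth condition for tensor and for free systems.

\subsection{Sufficiency, and the behavior near $s=1$}
Assume \eqref{eq:cond} and let $r=2(d-1)$. Choose $\delta\in(0,1)$ with $\Phi(1-\delta)>0$, and $s_0\ge e$, $c_0>0$ with $\Phi(s)\ge c_0s(\log s)^r$ for $s\ge s_0$. For $s\ge s_0$ we have $1+\log s\le2\log s$, so $\Phi(s)\ge2^{-r}c_0\Phi_r(s)$. For $1-\delta<s\le s_0$, monotonicity gives $\Phi(s)\ge\Phi(1-\delta)\ge(\Phi(1-\delta)/\Phi_r(s_0))\,\Phi_r(s)$. Hence $\Phi_r\mathbf 1_{(1-\delta,\infty)}\le C'\Phi$ for some $C'$, and Theorem~\ref{thm:B} gives $W_\otimes(\Phi;d)$ and $W_*(\Phi;d)$. The localized form of the upper bound is what allows $\Phi$ to vanish near $0$.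

Now suppose $\lim_{s\to1^-}\Phi(s)=0$, so that $\Phi=0$ on $[0,1)$. A function slightly below $1$ on most of the space can have mean above $1$. Take $\mathcal M^{[1]}=L_\infty[0,1]$ with $\mathcal M^{[1]}_1=\mathbb C$ and $\mathcal M^{[1]}_n=\mathcal M^{[1]}$ for $n\ge2$, and all other factors equal to $\mathbb C$; the tensor and the free product are both $L_\infty[0,1]$. For $0<\eta<\frac12$ let $f=2$ on a set of measure $2\eta$ and $f=1-\eta$ elsewhere, and let $\lambda=1$. Then $f_{1,\dots,1}$ is the constant $4\eta+(1-\eta)(1-2\eta)=1+\eta+2\eta^2>1$, so the only controlling projection is $q=0$. The inequality would read $1\le C\cdot2\eta\,\Phi(2)$, which fails for small $\eta$.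

\subsection{The test and a lattice point count}
For the growth condition we need a lower bound on $\tau(\mathbf 1-q)$ valid for \emph{every} controlling $q$. In the tensor case take $f=J^{\otimes d}$ and $\lambda=N^d/u$, so that $f/\lambda$ is $u$ times a rank-one projection. As in Example~\ref{ex:matrix}, we add up all the constraints; they will give $\mathrm{tr}(qG)\le N^{2d}/u$ for $G=(TT^*)^{\otimes d}$. By Lemma~\ref{lem:eig}, $G$ has eigenvalues at least $(N/\pi)^{2d}(k_1\cdots k_d)^{-2}$. We keep only those in a hyperbolic shell, where they are all comparable: for $R\ge1$ let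
\[
S_R=\{k\in\mathbb N^d:R<k_1\cdots k_d\le2R\},\qquad\Sigma_R=\sum_{k\in S_R}(k_1\cdots k_d)^{-2},
\]
where $\mathbb N=\{1,2,\dots\}$. If $\Sigma_R$ is at least twice the budget $\pi^{2d}/u$, then $\mathbf 1-q$ has to absorb half of the shell, so its rank is at least a constant times $|S_R|$. For $d=1$ the shell has about $R$ points and $\Sigma_R$ is about $1/R$; this allows $R$ of order $u$ and gives rank of order $u$, in agreement with Lemma~\ref{lem:cuc}. For $d=2$ the shell has at least about $R\log R$ points and $\Sigma_R$ is at least about $\log R/R$; this allows $R$ of order $u\log u$, the first logarithm, and the count $R\log R$ supplies the second.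

\begin{lemma}\label{lem:count}
For $d\ge2$ there are $u_0=u_0(d)>1$ and $\gamma_d>0$ such that for every $u\ge u_0$ there is $R\ge1$ with
\begin{equation}\label{eq:count}
R^2\Big(\Sigma_R-\frac{\pi^{2d}}u\Big)\ge\gamma_d\,u\,(\log u)^{2(d-1)} .
\end{equation}
\end{lemma}

\begin{proof}
Let $R\ge1$. For $k_1,\dots,k_{d-1}\le R^{1/d}$ put $x=R/(k_1\cdots k_{d-1})\ge1$. The interval $(x,2x]$ contains $\lfloor2x\rfloor-\lfloor x\rfloor\ge\lfloor x\rfloor\ge x/2$ integers $k_d$, and for each of them $k\in S_R$. Since $\sum_{k\le y}1/k\ge\log y$,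
\[
|S_R|\ge\frac R2\Big(\sum_{k\le R^{1/d}}\frac1k\Big)^{d-1}\ge\frac R2\Big(\frac{\log R}d\Big)^{d-1},\qquad\Sigma_R\ge\frac{|S_R|}{4R^2}\ge\frac{(\log R)^{d-1}}{8d^{d-1}R}.
\]
Let $\kappa_d=(16(2d)^{d-1}\pi^{2d})^{-1}$ and $R=\kappa_du(\log u)^{d-1}$, and choose $u_0>1$ so that $R\ge\sqrt u$ for all $u\ge u_0$. Then $\log R\ge\frac12\log u$, so
\[
\Sigma_R\ge\frac{(\log u)^{d-1}}{8(2d)^{d-1}R}=\frac1{8(2d)^{d-1}\kappa_du}=\frac{2\pi^{2d}}u .
\]
Hence the left side of \eqref{eq:count} is at least $\frac12R^2\Sigma_R\ge R(\log u)^{d-1}/(16(2d)^{d-1})$, which is the right side with $\gamma_d=\kappa_d/(16(2d)^{d-1})$.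
\end{proof}

\subsection{Tensor products}
Assume $W_\otimes(\Phi;d)$ with constant $C$. Let $u\ge u_0$, let $R$ be as in Lemma~\ref{lem:count}, and let $N\ge2R$ be an integer, so that all coordinates of points of $S_R$ are at most $N$. Take $\mathcal M=\mathbb M_N^{\otimes d}$ with the corner filtration in each factor, $f=J^{\otimes d}$ and $\lambda=N^d/u$. Since $\Phi(0)=0$, we have $\tau(\Phi(f/\lambda))=N^{-d}\Phi(u)$. So there is a controlling $q$ whose complement has rank $r=\mathrm{tr}(\mathbf 1-q)\le C\Phi(u)$.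

For $n\in\{1,\dots,N\}^d$, \eqref{eq:EJ} gives $f_{n_1,\dots,n_d}=\bigotimes_i\mathbf E_{n_i}(J)\ge\bigotimes_iJ_{n_i}=vv^*$ with $v=\bigotimes_iw_{n_i}$; here the factors are decreased one at a time, using that tensor products of positive matrices are positive. From $qvv^*q\le\lambda q$ we get $\mathrm{tr}(qvv^*)=\|qv\|^2\le\lambda$. Summing over $n$,
\[
\mathrm{tr}(qG)\le\lambda N^d=N^{2d}/u,\qquad G=(TT^*)^{\otimes d}.
\]
Let $\xi_1,\dots,\xi_N$ be orthonormal eigenvectors of $TT^*$ for $\mu_1,\dots,\mu_N$, let $\xi_k=\xi_{k_1}\otimes\cdots\otimes\xi_{k_d}$ for $k\in S_R$, and let $G'=(N/\pi)^{2d}\sum_{k\in S_R}(k_1\cdots k_d)^{-2}\xi_k\xi_k^*$. By Lemma~\ref{lem:eig}, $G\ge G'$; also $\mathrm{tr}\,G'=(N/\pi)^{2d}\Sigma_R$ and, by orthonormality, $\|G'\|_\infty\le(N/\pi)^{2d}R^{-2}$. Therefore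
\[
\frac{N^{2d}}u\ge\mathrm{tr}(qG')=\mathrm{tr}\,G'-\mathrm{tr}((\mathbf 1-q)G')\ge\Big(\frac N\pi\Big)^{2d}\Big(\Sigma_R-\frac r{R^2}\Big).
\]
Rearranging and using \eqref{eq:count}, $C\Phi(u)\ge r\ge\gamma_du(\log u)^{2(d-1)}$ for all $u\ge u_0$. This completes the proof of part (a).

\subsection{Free products}
There is no $J\otimes J$ in a free product. But if $a=\sum_ie_{i1}$, then $aa^*$ is the all-ones matrix and $J\otimes J=(a\otimes\mathbf 1)(\mathbf 1\otimes J)(a\otimes\mathbf 1)^*$, and the expression $aJa^*$ makes sense in $\mathbb M_h*\mathbb M_N$. Two exact features of the tensor case are lost: $f$ is no longer a multiple of a projection, and the pieces of $G'$ no longer have orthogonal ranges. Both defects come from compressions of $e_{11}\in\mathbb M_h$ by rank-one projections of $\mathbb M_N$, and freeness makes these compressions nearly scalar when $N$ is much larger than $h$. We therefore fix $h$ and let $N\to\infty$.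

Assume $W_*(\Phi;2)$ with constant $C$. Let $u\ge u_0(2)$, let $R$ be as in Lemma~\ref{lem:count} for $d=2$, fix an integer $h\ge2R$, and let $N\ge2R$ be an integer. Take $\mathcal M=\mathbb M_h*\mathbb M_N$ with the corner filtrations and matrix units $e_{ij}\in\mathbb M_h$, $\epsilon_{ij}\in\mathbb M_N$. Put $P_n=\sum_{i\le n}e_{ii}$, $p=e_{11}$, $p^\circ=p-\frac1h\mathbf 1$,
\[
a_n=\sum_{i\le n}e_{i1},\quad a=a_h,\qquad J_m=\sum_{i,j\le m}\epsilon_{ij},\quad J=J_N,\qquad f=aJa^*,\qquad\lambda=N/u .
\]
Freeness is used through \eqref{eq:words} and the following identities. For $z\in\mathbb M_h$ and $x,y\in\mathbb M_N$,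
\begin{equation}\label{eq:free}
\tau(zx)=\tau(z)\tau(x),\qquad\tau(xp^\circ yp^\circ)=\tau(x)\tau(y)\tau((p^\circ)^2),\qquad\tau((p^\circ)^2)=\tfrac1h-\tfrac1{h^2}\le\tfrac1h .
\end{equation}
The first holds because $\tau(z^\circ x^\circ)=0$. For the second, expand $x=\tau(x)\mathbf 1+x^\circ$ and $y=\tau(y)\mathbf 1+y^\circ$: the word $x^\circ p^\circ y^\circ p^\circ$ is reduced, and $\tau(x^\circ(p^\circ)^2)=\tau(y^\circ(p^\circ)^2)=0$ by the first identity.

\medskip\noindent\emph{Step 1: the distribution of $f/\lambda$.} We show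
\begin{equation}\label{eq:step1}
N\tau(\Phi(f/\lambda))\le\Phi(2u)+\tfrac hN\Phi(uh).
\end{equation}
Write $J=Nj$ with $j$ a rank-one projection of $\mathbb M_N$. Then $f/\lambda=u\,(aj)(aj)^*$ and, since $a^*a=hp$, $(aj)^*(aj)=X:=h\,jpj$. By (F3), $\tau(\Phi(f/\lambda))=\tau(\Phi(uX))$, and as $\Phi(0)=0$ we may compute in $j\mathcal Mj$, whose unit is $j$ and whose normalized trace is $N\tau$. There $0\le X\le hj$ and $X-j=h\,jp^\circ j$, so \eqref{eq:free} gives $N\tau((X-j)^2)=Nh^2\tau(jp^\circ jp^\circ)\le h/N$. By (F1) applied to $(X-j)^2$, the projection $\mathbf 1_{(2,\infty)}(X)$ has normalized trace at most $h/N$. Bounding $\Phi(uX)$ by $\Phi(uh)$ on this projection and by $\Phi(2u)$ on its complement in $j$ gives \eqref{eq:step1}.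

\medskip\noindent\emph{Step 2: $f_{n,m}\ge a_nJ_ma_n^*$ for $n\le h$, $m\le N$.} By \eqref{eq:corner}, $\mathbf E^{[1]}_n(a)=P_naP_n=a_n$; the averaged term vanishes because $a=ap$ and $p(\mathbf 1-P_n)=0$. Since $\tau(J)=1$, we have $f=aJ^\circ a^*+aa^*$ with $J^\circ=J-\mathbf 1$. Writing $a=\tau(a)\mathbf 1+a^\circ$ expresses $aJ^\circ a^*$ as a linear combination of the reduced words $J^\circ$, $a^\circ J^\circ$, $J^\circ a^{\circ*}$, $a^\circ J^\circ a^{\circ*}$. Applying \eqref{eq:words} to each and recombining with $\mathbf E^{[1]}_n(a^\circ)=a_n-\tau(a)\mathbf 1$ gives $a_n(\mathbf E^{[2]}_m(J)-\mathbf 1)a_n^*$. The element $aa^*$ is the all-ones matrix of $\mathbb M_h$ and $a_na_n^*$ is its corner, so \eqref{eq:EJ} in $\mathbb M_h$ gives $\mathbf E^{[1]}_n(aa^*)=a_na_n^*+\mathbf 1-P_n$. Adding up, and using \eqref{eq:EJ} in $\mathbb M_N$,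
\[
f_{n,m}=a_n\mathbf E^{[2]}_m(J)a_n^*+(\mathbf 1-P_n)\ge a_nJ_ma_n^* .
\]

\medskip\noindent\emph{Step 3: the test.} Let $q$ control $(f_{n,m})$ at level $\lambda$ and put $\rho=\tau(\mathbf 1-q)$. Write $J_m=\alpha_m\alpha_m^*$ with $\alpha_m=\sum_{i\le m}\epsilon_{i1}=\alpha_m\epsilon_{11}$, and let $z=qa_n\alpha_m$. Step~2 gives $zz^*\le\lambda q$, so $\|z\|_\infty^2\le\lambda$. Since $z=z\epsilon_{11}$, we get $z^*z\le\lambda\epsilon_{11}$ and $\tau(q\,a_nJ_ma_n^*)=\tau(z^*z)\le\lambda/N$. Summing over $n\le h$ and $m\le N$,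
\begin{equation}\label{eq:step3}
\tau(qG)\le\lambda h=\frac{hN}u,\qquad G=\sum_{n\le h}a_nWa_n^*=\sum_{i,j\le h}B_{ij}\,e_{i1}We_{1j},
\end{equation}
where $W=\sum_mJ_m=T_NT_N^*\in\mathbb M_N$, and $B_{ij}$, the number of $n\le h$ with $n\ge\max(i,j)$, is the $(i,j)$ entry of the scalar matrix $B=T_hT_h^*$.

Diagonalize $B=\sum_l\beta_l\xi_l\xi_l^*$ with real orthonormal $\xi_l$, and $W=\sum_k\omega_k\eta_k$ with orthogonal rank-one projections $\eta_k\in\mathbb M_N$, both with decreasing eigenvalues. With $v_l=\sum_i\xi_l(i)e_{i1}\in\mathbb M_h$ we have $v_l^*v_{l'}=\delta_{ll'}p$ and $G=\sum_{l,k}\beta_l\omega_k\,v_l\eta_kv_l^*$. Put $y_{lk}=\sqrt h\,v_l\eta_k$ for $(l,k)\in S_R$. By Lemma~\ref{lem:eig} in dimensions $h$ and $N$,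
\[
G\ge G':=\frac{hN^2}{\pi^4}\sum_{(l,k)\in S_R}\frac{y_{lk}y_{lk}^*}{l^2k^2}.
\]
By \eqref{eq:free}, $\tau(y_{lk}y_{lk}^*)=\tau(y_{lk}^*y_{lk})=h\tau(p\eta_k)=1/N$, so $\tau(G')=hN\Sigma_R/\pi^4$. Let $Y=\sum_{S_R}y_{lk}y_{lk}^*$. Since $lk>R$ on $S_R$ and $Y\le\mathbf 1+(Y-\mathbf 1)_+$,
\begin{equation}\label{eq:step3b}
\tau((\mathbf 1-q)G')\le\frac{hN^2}{\pi^4R^2}\,\tau((\mathbf 1-q)Y)\le\frac{hN^2}{\pi^4R^2}\Big(\rho+\tau((Y-\mathbf 1)_+)\Big).
\end{equation}
In the tensor case the operator corresponding to $Y$ was the projection $\sum_{S_R}\xi_k\xi_k^*$. Here $Y\le\mathbf 1$ need not hold, and we bound the excess in trace.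

\medskip\noindent\emph{Step 4: $\tau((Y-\mathbf 1)_+)\le\varepsilon_N/N$ with $\varepsilon_N=|S_R|^{3/2}(h/N)^{1/2}$.} Work in the algebra of $|S_R|\times|S_R|$ matrices over $\mathcal M$ with the trace $\mathrm{tr}\otimes\tau$. Let $Z$ have first row $(y_s)_{s\in S_R}$ and zeros elsewhere. Then $ZZ^*$ has $Y$ as its only nonzero entry and $Z^*Z=\Gamma=(y_s^*y_{s'})_{s,s'}$ is the Gram matrix, so (F3) with $\varphi(t)=(t-1)_+$ gives $\tau((Y-\mathbf 1)_+)=(\mathrm{tr}\otimes\tau)((\Gamma-\mathbf 1)_+)$. The entries of $\Gamma$ are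
\[
y_{lk}^*y_{l'k'}=\delta_{ll'}\,h\,\eta_kp\,\eta_{k'}=\delta_{ll'}\delta_{kk'}\,\eta_k+\delta_{ll'}\,h\,\eta_kp^\circ\eta_{k'} .
\]
Let $D$ be the diagonal projection with entry $\eta_k$ at position $(l,k)$. Then $\Gamma=D\Gamma D$, so $\Gamma-\mathbf 1$ is the direct sum of $\Gamma-D$ on $D$ and $-(\mathbf 1-D)$ on $\mathbf 1-D$, and $(\Gamma-\mathbf 1)_+=(\Gamma-D)_+$. By \eqref{eq:free}, $\|\eta_kp^\circ\eta_{k'}\|_2^2=\tau(\eta_{k'}p^\circ\eta_kp^\circ)\le N^{-2}h^{-1}$, so each of the at most $|S_R|^2$ nonzero entries of $\Gamma-D$ has squared $L_2$-norm at most $h/N^2$. Also $\|D\|_2^2=|S_R|/N$. Hence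
\[
\tau((Y-\mathbf 1)_+)\le\|D(\Gamma-D)\|_1\le\|D\|_2\|\Gamma-D\|_2\le\Big(\frac{|S_R|}N\Big)^{1/2}\frac{|S_R|\,h^{1/2}}N=\frac{\varepsilon_N}N .
\]

\medskip\noindent\emph{Step 5: conclusion.} By \eqref{eq:step3}, \eqref{eq:step3b} and Step~4,
\[
\frac{hN}u\ge\tau(qG')=\tau(G')-\tau((\mathbf 1-q)G')\ge\frac{hN}{\pi^4}\Big(\Sigma_R-\frac{N\rho+\varepsilon_N}{R^2}\Big),
\]
so $N\rho+\varepsilon_N\ge R^2(\Sigma_R-\pi^4/u)\ge\gamma_2u(\log u)^2$ by \eqref{eq:count}, for every controlling $q$. By $W_*(\Phi;2)$ and \eqref{eq:step1}, some controlling $q$ has $N\rho\le C(\Phi(2u)+\frac hN\Phi(uh))$. With $u$, $R$, $h$ fixed, let $N\to\infty$. Then $\varepsilon_N\to0$ and $\frac hN\Phi(uh)\to0$, since $\Phi$ is finite, and we obtain $C\Phi(2u)\ge\gamma_2u(\log u)^2$ for all $u\ge u_0$. With $s=2u$ this gives $\liminf_{s\to\infty}\Phi(s)/(s(\log s)^2)\ge\gamma_2/(2C)>0$. This proves part (b) and completes the proof of Theorem~\ref{thm:C}.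

\begin{thebibliography}{1}

\bibitem{CGP}
Jos\'e M. Conde-Alonso, Adri\'an M. Gonz\'alez-P\'erez, and Javier Parcet,
\emph{Noncommutative strong maximals and almost uniform convergence in several directions},
arXiv:1910.10551 (2019).

\end{thebibliography}
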